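
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Determinacy of games for piecewise continuous reductions implies Wadge determinacy}


\begin{abstract}
For a countable ordinal $\xi>1$, the axiom $\mathsf{AD}^{\mathsf W}_\xi$ asserts the determinacy of the variants of the Wadge games in which the second player may use functions that are piecewise continuous on countably many $\boldsymbol\Delta^0_\xi$ pieces. We prove over $\mathsf{ZF}+\mathsf{BP}+\mathsf{DC}_{\mathbb R}$ that $\mathsf{AD}^{\mathsf W}_\xi$ implies the determinacy $\mathsf{AD}^{\mathsf W}$ of all Wadge games, for every countable $\xi>1$. More generally, semi-linear ordering for any class of reductions of bounded Baire class implies semi-linear ordering for continuous reductions, and this needs only countable choice for sets of reals. The main tool is, for each countable $\eta\ge2$,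 a single function $J$ on the Baire space that tames all $\boldsymbol\Sigma^0_\eta$-measurable functions: for each such $f$ there is a Lipschitz right inverse $g$ of $J$ with $J\circ f\circ g$ continuous.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We work in $\mathsf{ZF}$. Let $\mathcal N=\omega^\omega$ be the Baire space, and write $\neg A=\mathcal N\setminus A$ for $A\subseteq\mathcal N$. For $i\in\omega$ let $i^\infty$ be the constant sequence $\langle i,i,\dots\rangle$. $\mathsf{BP}$ is the statement that every subset of $\mathcal N$ has the Baire property; $\mathsf{DC}_{\mathbb R}$ is the axiom of dependent choices for relations on $\mathcal N$; and $\mathsf{AC}_\omega(\mathbb R)$ is countable choice for nonempty subsets of $\mathcal N$, a consequence of $\mathsf{DC}_{\mathbb R}$.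

\subsection{The games}\label{sec:games}

We write $A\le_{\mathsf W}B$ if $A=f^{-1}(B)$ for some continuous $f:\mathcal N\to\mathcal N$. In the \emph{Wadge game} $G_{\mathsf W}(A,B)$ player I plays some $x\in\mathcal N$ one digit at a time. Player II answers each move with a natural number or with a pass, and must play natural numbers infinitely often, thereby producing $y\in\mathcal N$. Player II wins iff $(x\in A\iff y\in B)$. Thus a winning strategy for II gives a continuous reduction of $A$ to $B$, the passes being the delay that continuity allows. A winning strategy for I, used against plays of II without passes, gives a continuous $\varphi$ with $\varphi(z)\in A\iff z\notin B$, that is, $\neg B\le_{\mathsf W}A$. The axiom $\mathsf{AD}^{\mathsf W}$ says that $G_{\mathsf W}(A,B)$ is determined for all $A,B\subseteq\mathcal N$.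

One can give player II more power. Fix a countable ordinal $\xi>1$ and ordinals $\mu_n\ge1$ $(n\in\omega)$ cofinal in $\xi$: if $\xi=\mu+1$ then $\mu_n=\mu$ for all $n$, and if $\xi$ is a limit then $1\le\mu_0<\mu_1<\dots<\xi$ has supremum $\xi$. For each $n$ fix a $\boldsymbol\Pi^0_{\mu_n}$-complete set $P_n\subseteq\mathcal N$. Here completeness means that $P_n\in\boldsymbol\Pi^0_{\mu_n}$ and that every $\boldsymbol\Pi^0_{\mu_n}$ set is a continuous preimage of $P_n$.

In the game $G^{\mathsf W}_\xi(A,B)$ player I again plays $x\in\mathcal N$ digit by digit. Player II, interleaving her moves by a fixed bijection between $\omega$ and $\omega\times\omega$, builds sequences $y_0,y_1,y_2,\dots$ whose entries are natural numbers or passes. If $y$ has infinitely many entries that are not passes, let $\hat y\in\mathcal N$ be $y$ with the passes deleted. The play is \emph{legal} for II iff every $y_m$ has infinitely many entries that are not passes and $\hat y_{2n}\in P_n$ for some $n$; II loses every play that is not legal for her. She wins a legal play iff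
\[
x\in A\iff \hat y_{2n+1}\in B\qquad\text{for the least $n$ with }\hat y_{2n}\in P_n .
\]
So II proposes countably many continuous functions $x\mapsto\hat y_{2n+1}$, and the sequences $y_{2n}$ select which of them counts. Her strategies that are legal against every $x$ code functions that are continuous on each piece of a partition of $\mathcal N$ into countably many $\boldsymbol\Delta^0_\xi$ sets. The axiom $\mathsf{AD}^{\mathsf W}_\xi$ says that $G^{\mathsf W}_\xi(A,B)$ is determined for all $A,B\subseteq\mathcal N$.

It is known that $\mathsf{AD}^{\mathsf W}$ implies $\mathsf{AD}^{\mathsf W}_\xi$ for every such $\xi$ (see \cite{MR}); we refer to this as the Corollary. For $\xi=2$ the converse is known under $\mathsf{BP}+\mathsf{DC}_{\mathbb R}$, by a result of Andretta. The question posed in \cite{MR} is whether, under $\mathsf{BP}+\mathsf{DC}_{\mathbb R}$, the converse to the Corollary holds for a given countable $\xi>1$, in particular for $\xi\ge3$. We show that it does.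

\subsection{The idea}

For a fixed pair $A,B$, a win of II in $G^{\mathsf W}_\xi(A,B)$ says less than a win in $G_{\mathsf W}(A,B)$. Let $A$ be closed but not open and $B=\{x:x(0)=0\}$. Then $A\not\le_{\mathsf W}B$, because $B$ is clopen. But II wins $G^{\mathsf W}_\xi(A,B)$. Since $A\in\boldsymbol\Pi^0_1\subseteq\boldsymbol\Pi^0_{\mu_0}$, she can let $x\mapsto\hat y_0$ be a continuous reduction of $A$ to $P_0$, let $y_2$ be a fixed element of $P_1$, and play $y_1=0^\infty$, $y_3=1^\infty$ and $y_m=0^\infty$ for $m\ge4$. This amounts to the function that is constantly $0^\infty$ on $A$ and constantly $1^\infty$ off $A$. So a win of II in $G^{\mathsf W}_\xi(A,B)$ can be worthless for the Wadge game on the \emph{same} pair. But $\mathsf{AD}^{\mathsf W}_\xi$ speaks about all pairs. To learn something about $A$ and $B$ we may apply it to another pair $A^*,B^*$, chosen so that even a complicated reduction between $A^*$ and $B^*$ yields a continuous one between $A$ and $B$.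

We take $A^*=J^{-1}(A)$ and $B^*=J^{-1}(B)$ for a suitable $J:\mathcal N\to\mathcal N$. Suppose that $f$ reduces $J^{-1}(A)$ to $J^{-1}(B)$, and that $J\circ g=\mathrm{id}$. Then
\begin{equation}\label{eq:transfer}
x\in A\iff g(x)\in J^{-1}(A)\iff f(g(x))\in J^{-1}(B)\iff (J\circ f\circ g)(x)\in B .
\end{equation}
So it is enough to find one $J$ such that for every $f$ of the relevant complexity there is a right inverse $g$ of $J$ making $J\circ f\circ g$ continuous. There is a tension. The right inverse has to be adapted to $f$, so $J$ should have many right inverses; the $J$ that we construct is far from injective, and quite discontinuous. But $J$ also appears on the left of $f$, where its discontinuity hurts. Section~\ref{sec:small} shows how this is resolved.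

\subsection{Results}

A function $f:\mathcal N\to\mathcal N$ is \emph{$\boldsymbol\Sigma^0_\eta$-measurable} if $f^{-1}(U)\in\boldsymbol\Sigma^0_\eta$ for all open $U$. A function $g:\mathcal N\to\mathcal N$ is \emph{Lipschitz} if $y{\restriction}l=y'{\restriction}l$ implies $g(y){\restriction}l=g(y'){\restriction}l$ for all $l$; such a $g$ is continuous, and compositions of Lipschitz functions are Lipschitz. For a class $\mathcal F$ of functions $\mathcal N\to\mathcal N$ write $A\le_{\mathcal F}B$ if $A=f^{-1}(B)$ for some $f\in\mathcal F$, and let $\mathsf{SLO}^{\mathcal F}$ (semi-linear ordering) be the statement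
\[
\text{for all }A,B\subseteq\mathcal N:\quad A\le_{\mathcal F}B\ \text{ or }\ \neg B\le_{\mathcal F}A .
\]
$\mathsf{SLO}^{\mathsf W}$ is the case in which $\mathcal F$ is the class of continuous functions.

\begin{theorem}[Taming; $\mathsf{ZF}+\mathsf{AC}_\omega(\mathbb R)$]\label{thm:taming}
For every $2\le\eta<\omega_1$ there is $J:\mathcal N\to\mathcal N$ such that for every $\boldsymbol\Sigma^0_\eta$-measurable $f:\mathcal N\to\mathcal N$ there is a Lipschitz $g$ with $J\circ g=\mathrm{id}$ and $J\circ f\circ g$ continuous.
\end{theorem}

\begin{theorem}[$\mathsf{ZF}+\mathsf{AC}_\omega(\mathbb R)$]\label{thm:slo}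
\textup{(a)} If $\mathcal F$ is a class of $\boldsymbol\Sigma^0_\eta$-measurable functions for some fixed $\eta<\omega_1$, then $\mathsf{SLO}^{\mathcal F}$ implies $\mathsf{SLO}^{\mathsf W}$.

\textup{(b)} $\mathsf{AD}^{\mathsf W}_\xi$ implies $\mathsf{SLO}^{\mathsf W}$ for every countable $\xi>1$.
\end{theorem}

\begin{theorem}[$\mathsf{ZF}+\mathsf{BP}+\mathsf{DC}_{\mathbb R}$]\label{thm:main}
$\mathsf{AD}^{\mathsf W}_\xi$ implies $\mathsf{AD}^{\mathsf W}$ for every countable $\xi>1$ and every choice of $\langle\mu_n\rangle$ and $\langle P_n\rangle$. Moreover, the following are equivalent: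
\begin{enumerate}
\item[\textup{(i)}] $\mathsf{AD}^{\mathsf W}$;
\item[\textup{(ii)}] $\mathsf{SLO}^{\mathsf W}$;
\item[\textup{(iii)}] $\mathsf{AD}^{\mathsf W}_\xi$ for one (equivalently, for every) countable $\xi>1$;
\item[\textup{(iv)}] $\mathsf{SLO}^{\mathcal F}$ for one (equivalently, for every) class $\mathcal F$ that contains all continuous functions and consists of $\boldsymbol\Sigma^0_\eta$-measurable functions for some fixed $\eta<\omega_1$.
\end{enumerate}
\end{theorem}

The implication from $\mathsf{AD}^{\mathsf W}_\xi$ to $\mathsf{AD}^{\mathsf W}$ uses one external result, and it is only there that $\mathsf{BP}$ and full $\mathsf{DC}_{\mathbb R}$ are used.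

\begin{theorem}[Andretta {\cite{An}}; $\mathsf{ZF}+\mathsf{BP}+\mathsf{DC}_{\mathbb R}$]\label{thm:andretta}
$\mathsf{SLO}^{\mathsf W}$ implies the determinacy of all Wadge and all Lipschitz games; in particular, it implies $\mathsf{AD}^{\mathsf W}$.
\end{theorem}

The equivalences in Theorem~\ref{thm:main} also use the Corollary.

\section{The smallest case}\label{sec:small}

We now show the whole mechanism for a function $f$ with the simplest kind of discontinuity: $f$ equals a continuous $f_0$ on a closed set $C$ and a continuous $f_1$ off $C$. We fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and an enumeration of $\omega^{<\omega}$; for $s\in\omega^{<\omega}$ let $[s]=\{x\in\mathcal N:s\subseteq x\}$.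

\paragraph{Registers with a bounded number of writes.}
Read $x\in\mathcal N$ as a program for registers $0,1,2,\dots$, which initially contain $0$. The digit $0$ does nothing, and the digit $1+\langle k,v\rangle$ is an instruction to write $v$ into register $k$. Register $k$ executes only the first $k+1$ instructions addressed to it and ignores the rest. Let $e_0(x)(k)$ be the final content of register $k$. The function $e_0$ is total, and it is discontinuous: $e_0(0^\infty)=0^\infty$, but any finite block of zeros may be followed by an instruction to write $1$ into register $0$.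

\paragraph{One closed set.}
Let $C$ be closed. \emph{There is a continuous $g$ with $e_0\circ g=\mathrm{id}$ and $g^{-1}(C)$ clopen.} Given $y$, first serve the register that has no write to spare: let $t$ be the string of length $1$ with digit $1+\langle0,y(0)\rangle$. Call a finite $u\supseteq t$ \emph{cheap} if it contains no further instruction to register $0$ and, for each $k\ge1$, at most $k$ instructions to register $k$.

\emph{Case 1: there is a cheap $u$ with $[u]\cap C=\emptyset$.} Take the first such $u$ in the enumeration, and let
\[
g(y)=u^\frown\bigl(1+\langle1,y(1)\rangle\bigr)^\frown\bigl(1+\langle2,y(2)\rangle\bigr)^\frown\cdots .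
\]

\emph{Case 2: $[u]\cap C\ne\emptyset$ for every cheap $u$.} Let
\[
g(y)=t^\frown\bigl(1+\langle1,y(1)\rangle\bigr)^\frown\bigl(1+\langle2,y(2)\rangle\bigr)^\frown\cdots .
\]

In both cases register $k$ receives at most $k+1$ instructions and the last of them writes $y(k)$; so $e_0(g(y))=y$. In Case~1, $g(y)\notin C$. In Case~2 every nonempty initial segment of $g(y)$ is cheap, because it contains at most one instruction to each register $k\ge1$; so each such segment has an extension in $C$, and $g(y)\in C$ because $C$ is closed. The case, and the string $u$ in Case~1, depend only on $y(0)$; so $g^{-1}(C)$ is clopen and $g$ is continuous.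

The principle is this. Membership in $C$, observed along a program, can change from ``possible'' to ``excluded'' only once. We spend part of the budget to cause the change, if that can be done within that part; if it cannot, we stay within that part and the change never happens. Either way enough of the budget is left to write the correct values.

\paragraph{Repairing the left side.}
Call the $g$ just found $g_0$. Since $g_0^{-1}(C)$ is clopen, $f\circ g_0$ is continuous. But the left inverse of $g_0$ is $e_0$, and $e_0\circ f\circ g_0$ need not be continuous. Here the bound on the number of writes helps a second time: as more and more of the value of the continuous function $f\circ g_0$ is revealed, the content of register $k$ computed from it changes at most $k+1$ times. A set $C$ gave one change; a quantity with at most $c$ changes can be frozen in the same way by dividing the budgets into $c+1$ parts. So a right inverse $g_1$ of a second jump $e_1$ can be chosen with $e_0\circ f\circ g_0\circ g_1$ continuous. Now $g_0\circ g_1$ has the left inverse $e_1\circ e_0$, and we must repair $e_1\circ e_0\circ f\circ g_0\circ g_1$,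 and so on:
\[
f\circ g_0,\qquad e_0\circ f\circ g_0\circ g_1,\qquad e_1\circ e_0\circ f\circ g_0\circ g_1\circ g_2,\qquad\dots
\]
are all continuous, but there is always one jump too few on the left. The cure is to let the process run through $\omega$ many steps: $1+\omega=\omega$, so in the limit both sides carry the same number of jumps. For the limits to exist, the jump $e_m$ is made to leave the first $m$ coordinates of its argument alone, and the register contents are placed after them. Then $J(x)(k)=(e_k\circ\dots\circ e_0)(x)(k)$ defines the limit $J$ of the functions $e_m\circ\dots\circ e_0$; the products $g_0\circ\dots\circ g_m$ converge to a right inverse $g$ of $J$; and $(J\circ f\circ g)(y)(k)$ is the $k$th coordinate of the continuous function $e_k\circ\dots\circ e_0\circ f\circ g_0\circ\dots\circ g_{k+1}$, evaluated at the limit of $g_{k+2}\circ\dots\circ g_m(y)$ as $m\to\infty$.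

If $f$ is $\boldsymbol\Sigma^0_\eta$-measurable with $\eta=1+\eta'$, we use $\eta'$ many jumps on the right to make $f$ continuous, and iterate through an ordinal $\alpha$ with $\eta'+\alpha=\alpha$. The following sections carry this out.

\section{Borel codes}

$\boldsymbol\Sigma^0_1$ is the class of open sets. For $\theta>1$, a set is in $\boldsymbol\Sigma^0_\theta$ if it has the form $\bigcup_{k\in\omega}\neg E_k$ with each $E_k\in\boldsymbol\Sigma^0_{\theta_k}$ for some $1\le\theta_k<\theta$. $\boldsymbol\Pi^0_\theta$ consists of the complements, and $\boldsymbol\Delta^0_\theta=\boldsymbol\Sigma^0_\theta\cap\boldsymbol\Pi^0_\theta$. The following facts need no choice: these classes are closed under continuous preimages, finite unions and finite intersections, and $\boldsymbol\Sigma^0_\zeta\cup\boldsymbol\Pi^0_\zeta\subseteq\boldsymbol\Delta^0_\theta$ for $\zeta<\theta$. Countable choice enters in the next lemma.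

\begin{lemma}[$\mathsf{ZF}+\mathsf{AC}_\omega(\mathbb R)$]\label{lem:codes}
Let $1\le\eta<\omega_1$ and let $D_s\in\boldsymbol\Sigma^0_\eta$ for $s\in\omega$.

\textup{(a)} $\bigcup_sD_s\in\boldsymbol\Sigma^0_\eta$.

\textup{(b)} There are sets $E_i$ and ordinals $1\le\theta_i\le\eta$ $(i\in\omega)$ and a function $a:\omega^2\to\omega$ such that every $D_s$ is some $E_i$; $E_i$ is open if $\theta_i=1$; and if $\theta_i>1$, then $E_i=\bigcup_k\neg E_{a(i,k)}$ with $\theta_{a(i,k)}<\theta_i$ for all $k$.
\end{lemma}

\begin{proof}
We define by induction when $c\in\mathcal N$ is a code, together with its rank and the set that it codes. If $c(0)=0$, then $c$ is a code of rank $1$ for the open set $\bigcup\{[s_j]:c(1+j)=1\}$, where $s_j$ is the $j$th element of $\omega^{<\omega}$. If $c(0)=1$ and all rows $c_k$, given by $c_k(j)=c(1+\langle k,j\rangle)$, are codes, of rank $\theta_k$ for $E_k$, then $c$ is a code of rank $\sup_k(\theta_k+1)$ for $\bigcup_k\neg E_k$. By induction on the rank, a set with a code of rank at most $\theta$ is in $\boldsymbol\Sigma^0_\theta$.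

Conversely, by induction on $\theta$, every $\boldsymbol\Sigma^0_\theta$ set $E$ has a code of rank at most $\theta$. This is clear for $\theta=1$. If $\theta>1$ and $E=\bigcup_k\neg E_k$ as in the definition, then for each $k$ the set of codes of rank less than $\theta$ for $E_k$ is nonempty by the induction hypothesis; by $\mathsf{AC}_\omega(\mathbb R)$ choose one for each $k$ and make them the rows of a code for $E$.

By $\mathsf{AC}_\omega(\mathbb R)$ choose codes $c_s$ of rank at most $\eta$ for the $D_s$. (a) is clear for $\eta=1$. Let $\eta>1$. If $c_s$ has rank $1$, then $D_s$ is a countable union of clopen sets $[t]=\neg(\neg[t])$; otherwise $D_s$ is the union of the complements of the sets coded by the rows of $c_s$, which have rank less than $\eta$. So $\bigcup_sD_s$ is a countable union of complements of sets in $\bigcup_{\zeta<\eta}\boldsymbol\Sigma^0_\zeta$. For (b) put $c_{s,\emptyset}=c_s$, and let $c_{s,\tau^\frown k}$ be the $k$th row of $c_{s,\tau}$ if $c_{s,\tau}(0)=1$, and $c_{s,\tau}$ itself otherwise. Enumerate $\omega\times\omega^{<\omega}$ by $\omega$, let $E_i$ and $\theta_i$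 be the set and the rank given by the $i$th code, and if $i$ is the index of $(s,\tau)$ let $a(i,k)$ be the index of $(s,\tau^\frown k)$.
\end{proof}

\section{One jump}

\subsection{The jump $e_n$}

Fix $n\in\omega$ and let $u\in\omega^{\le\omega}$ be a finite or infinite sequence. A \emph{$k$-instruction} of $u$ is an $l$ with $n\le l<|u|$ and $u(l)=1+\langle k,v\rangle$ for some $v$; this $v$ is its value. Let $N_k(u)\le\omega$ be the number of $k$-instructions of $u$. Let $\mathrm{val}_k(u)=0$ if $N_k(u)=0$; otherwise $\mathrm{val}_k(u)$ is the value of the last of the first $\min(N_k(u),k+1)$ $k$-instructions. Define $e_n:\mathcal N\to\mathcal N$ by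
\[
e_n(x)(i)=x(i)\quad(i<n),\qquad e_n(x)(n+k)=\mathrm{val}_k(x)\quad(k\in\omega).
\]
When the parameter $n$ has to be mentioned we write $\mathrm{val}^n_k$. Two facts will be used constantly. First, $e_n(x){\restriction}n=x{\restriction}n$. Second, along an increasing sequence of finite strings with union $x$, the value $\mathrm{val}_k$ can change only when $\min(N_k,k+1)$ increases; so it changes at most $k+1$ times and its final value is $\mathrm{val}_k(x)$.

\subsection{Observables}

\begin{definition}
An \emph{observable with bound $c\in\omega$} is a function $\theta:\omega^{<\omega}\to\omega$ such that for every $x\in\mathcal N$ at most $c$ numbers $l$ satisfy $\theta(x{\restriction}l)\ne\theta(x{\restriction}(l+1))$. Put $\theta^\infty(x)=\lim_{l}\theta(x{\restriction}l)$.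
\end{definition}

\begin{example}\label{ex:obs}
(1) Let $C$ be closed, and let $\theta(t)=1$ if $[t]\cap C\ne\emptyset$ and $\theta(t)=0$ otherwise. Along $x$ the value can only change from $1$ to $0$, so the bound is $1$; and $\theta^\infty$ is the characteristic function of $C$ because $C$ is closed.

(2) Let $F:\mathcal N\to\mathcal N$ be continuous and $m\in\omega$. Let $F^*(t)$ be the longest string $u$ with $|u|\le|t|$ and $F([t])\subseteq[u]$. By continuity the strings $F^*(x{\restriction}l)$ increase to $F(x)$ as $l\to\infty$. For $i<m$ let $\theta(t)=0$ if $|F^*(t)|\le i$ and $\theta(t)=1+F^*(t)(i)$ otherwise; this has bound $1$ and $\theta^\infty(x)=1+F(x)(i)$. For $k\in\omega$ let $\theta(t)=\mathrm{val}^m_k(F^*(t))$; this has bound $k+1$ and $\theta^\infty(x)=\mathrm{val}^m_k(F(x))$. Each coordinate of $e_m(F(x))$ is determined by one of these limits.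
\end{example}

\subsection{Inverting the jump while freezing observables}

\begin{lemma}[$\mathsf{ZF}$]\label{lem:inv}
Let $n\in\omega$ and let $\theta_i$ be an observable with bound $c_i$, for $i\in\omega$. There is a Lipschitz $g:\mathcal N\to\mathcal N$, canonically defined from these data, such that $e_n\circ g=\mathrm{id}$ and every $\theta_i^\infty\circ g$ is locally constant.
\end{lemma}

The difficulty compared with Section~\ref{sec:small} is that infinitely many observables, with arbitrary bounds, have to be frozen one after the other, and each freezing costs a fixed proportion of what is left of every open budget. Since register $k$ starts with budget $k+1$, each proportion is affordable for all but finitely many registers; so we serve enough registers before freezing the next observable. The following notion keeps the accounts.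

A \emph{condition} is a triple $p=(t,K,h)$ with $t\in\omega^{<\omega}$, $|t|\ge n$, $K\in\omega$, $h:\omega\to\omega$, and
\[
N_k(t)\le h(k)\le k+1\quad\text{for }k\ge K .
\]
It says: the program starts with $t$, the registers below $K$ are closed, and register $k\ge K$ may receive at most $h(k)$ instructions in total. Accordingly, $u\in\omega^{\le\omega}$ \emph{obeys} $p$ if $u\supseteq t$, $N_k(u)=N_k(t)$ for $k<K$, and $N_k(u)\le h(k)$ for $k\ge K$. Then $t$ obeys $p$, and if $u$ obeys $p$, so does every $u'$ with $t\subseteq u'\subseteq u$. The \emph{room} of register $k\ge K$ is $r_p(k)=h(k)-N_k(t)$. We say that $q$ \emph{refines} $p$ if everything that obeys $q$ obeys $p$.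

\begin{lemma}[Freezing; $\mathsf{ZF}$]\label{lem:freeze}
Let $\theta$ be an observable with bound $c$, let $p=(t,K,h)$ be a condition, and let $R_k\ge1$ be integers with $r_p(k)\ge(c+1)R_k$ for all $k\ge K$. Then there is a condition $q=(t',K,h')$, canonically defined from these data and refining $p$, such that $r_q(k)\ge R_k$ for all $k\ge K$, and $\theta(u)=\theta(t')$ for every finite $u$ that obeys $q$.
\end{lemma}

\begin{proof}
The idea is to force as many changes of $\theta$ as possible, paying at most $R_k$ instructions to each register $k\ge K$ per change. For finite $u\supseteq t$ let $\delta(u)$ be the number of $l$ with $|t|\le l<|u|$ and $\theta(u{\restriction}l)\ne\theta(u{\restriction}(l+1))$. Then $\delta(u)\le c$. Let $S$ be the set of finite $u$ obeying $p$ with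
\[
N_k(u)\le N_k(t)+\delta(u)R_k\quad\text{for all }k\ge K .
\]
We have $t\in S$. Let $t'\in S$ have maximal $\delta(t')$, and be the first such string in the enumeration of $\omega^{<\omega}$. Put $h'(k)=N_k(t)+(\delta(t')+1)R_k$ for $k\ge K$, $h'(k)=h(k)$ for $k<K$, and $q=(t',K,h')$.

For $k\ge K$ we have $h'(k)\le N_k(t)+(c+1)R_k\le h(k)\le k+1$, and, as $t'\in S$, $h'(k)-N_k(t')\ge R_k$. So $q$ is a condition with the required room. It refines $p$: if $u$ obeys $q$, then $u\supseteq t'\supseteq t$, $N_k(u)=N_k(t')=N_k(t)$ for $k<K$, and $N_k(u)\le h'(k)\le h(k)$ for $k\ge K$.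

Suppose that a finite $u$ obeys $q$ and $\theta(u)\ne\theta(t')$. Then $\theta$ changes at least once between $t'$ and $u$, so $\delta(u)\ge\delta(t')+1$. Moreover $u$ obeys $p$, and $N_k(u)\le h'(k)\le N_k(t)+\delta(u)R_k$ for $k\ge K$. So $u\in S$, which contradicts the maximality of $\delta(t')$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:inv}]
\emph{Schedule.} Let $\rho_0(k)=k+1$ and $\rho_{i+1}(k)=\lfloor\rho_i(k)/(c_i+1)\rfloor$. By induction on $i$, $\rho_i(k)\to\infty$ as $k\to\infty$. Choose $K_0<K_1<\cdots$, each least possible, such that $\rho_{i+1}(k)\ge1$ for all $k\ge K_i$. The observable $\theta_i$ will be frozen at stage $K_i$, when registers $0,\dots,K_i-1$ have been served.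

\emph{Construction.} Let $y\in\mathcal N$ and $p_0=(y{\restriction}n,0,h_0)$ with $h_0(k)=k+1$. This is a condition, since instructions are counted only from position $n$ on. Given $p_K=(t_K,K,h_K)$, proceed as follows. If $K=K_i$ for some $i$, let $p'_K=(t'_K,K,h'_K)$ be the condition obtained from $p_K$ by Lemma~\ref{lem:freeze} for $\theta_i$ and $R_k=\rho_{i+1}(k)$; otherwise let $p'_K=p_K$. Then write the correct value into register $K$ and close it:
\[
p_{K+1}=(t_{K+1},K+1,h'_K),\qquad t_{K+1}=t'_K{}^\frown\bigl(1+\langle K,y(n+K)\rangle\bigr).
\]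

\emph{The construction does not break down.} We show by induction on $K$ that $p_K$ is a condition and
\[
r_{p_K}(k)\ge\rho_i(k)\quad\text{for }k\ge K,\qquad\text{where } i=|\{i':K_{i'}<K\}| .
\]
This holds for $K=0$. Assume it for $K$. If $K=K_i$, then exactly $i$ of the numbers $K_{i'}$ are below $K$, so $r_{p_K}(k)\ge\rho_i(k)\ge(c_i+1)\rho_{i+1}(k)$ and $\rho_{i+1}(k)\ge1$ for $k\ge K$. Hence Lemma~\ref{lem:freeze} applies and gives $r_{p'_K}(k)\ge\rho_{i+1}(k)$ for $k\ge K$. So in every case $r_{p'_K}(k)\ge\rho_j(k)$ for $k\ge K$, where $j=|\{i':K_{i'}\le K\}|$. In particular $r_{p'_K}(K)\ge1$: if $j=0$ then $\rho_0(K)=K+1$, and if $j>0$ then $\rho_j(K)\ge1$ because $K\ge K_{j-1}$. So there is room for the appended instruction to register $K$, which does not affect the registers $k>K$. Hence $p_{K+1}$ is a condition, and $r_{p_{K+1}}(k)=r_{p'_K}(k)\ge\rho_j(k)$ for $k>K$, as required.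

Moreover, $p_{K+1}$ refines $p'_K$. If $u$ obeys $p_{K+1}$, then $u\supseteq t'_K$; $N_k(u)=N_k(t_{K+1})=N_k(t'_K)$ for $k<K$; $N_K(u)=N_K(t_{K+1})=N_K(t'_K)+1\le h'_K(K)$; and $N_k(u)\le h'_K(k)$ for $k>K$.

\emph{The function $g$.} Let $g(y)=\bigcup_Kt_K$. Every $t_L$ obeys $p_L$, hence all $p_K,p'_K$ with $K<L$; so $g(y)$ obeys all $p_K$ and $p'_K$. Clearly $g(y){\restriction}n=y{\restriction}n$. Since $g(y)$ obeys $p_{K+1}$, register $K$ receives no instruction after the one appended at stage $K$, and since $g(y)$ obeys $p'_K$, it receives at most $h'_K(K)\le K+1$ instructions in all. So the last one is executed, $\mathrm{val}_K(g(y))=y(n+K)$, and $e_n\circ g=\mathrm{id}$. As $t_K$ depends only on $y{\restriction}(n+K)$ and $|t_K|\ge n+K$, while $g(y){\restriction}n=y{\restriction}n$, the function $g$ is Lipschitz. Finally, all initial segments of $g(y)$ that extend $t'_{K_i}$ obey $p'_{K_i}$, so $\theta_i^\infty(g(y))=\theta_i(t'_{K_i})$, and this depends only on $y{\restriction}(n+K_i)$. No choice has been made other than by the fixed enumeration of $\omega^{<\omega}$, so $g$ is canonical.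
\end{proof}

\begin{corollary}[$\mathsf{ZF}$]\label{cor:onejump}
Let $n,m\in\omega$, let $C_i$ $(i\in\omega)$ be closed, and let $F:\mathcal N\to\mathcal N$ be continuous. There is a Lipschitz $g$, canonically defined from these data, such that $e_n\circ g=\mathrm{id}$, every $g^{-1}(C_i)$ is clopen, and $e_m\circ F\circ g$ is continuous.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:inv} to the observables of Example~\ref{ex:obs} for the sets $C_i$ and for $F$ and $m$, interleaved into one sequence. Then the characteristic function of each $g^{-1}(C_i)$ and each coordinate of $e_m\circ F\circ g$ is locally constant.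
\end{proof}

\begin{remark}\label{rem:sharp}
One write per register would not be enough. If every register executed only its first instruction, with resulting jump $\tilde e$, then $C=\tilde e^{-1}(\{0^\infty\})$ would be closed, since a nonzero first instruction is seen at a finite stage. But $\tilde e\circ g=\mathrm{id}$ would give $g^{-1}(C)=\{0^\infty\}$, which is not open. With the actual budgets, $e_0^{-1}(\{0^\infty\})$ is the intersection of the $\boldsymbol\Delta^0_2$ sets $\{x:\mathrm{val}^0_k(x)=0\}$, hence $\boldsymbol\Pi^0_2$, and again its preimage under any right inverse of $e_0$ is $\{0^\infty\}$. So right inverses of $e_0$ can make any given closed set clopen, but not any given $\boldsymbol\Pi^0_2$ set. For sets of higher rank we iterate.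
\end{remark}

\section{Transfinitely many jumps}\label{sec:iterate}

Let $\alpha$ be a countable limit ordinal and fix an injection $\nu:\alpha\to\omega$. For each $k$ only finitely many $\delta<\alpha$ have $\nu(\delta)\le k$. Hence for every limit $\gamma\le\alpha$ and every $k$ there are arbitrarily large $\delta_0<\gamma$ with $\nu>k$ on $[\delta_0,\gamma)$. As $e_{\nu(\delta)}$ fixes the coordinates below $\nu(\delta)$, each coordinate is touched by only finitely many of the jumps, and this makes the following limits exist.

\paragraph{The iterated jump.}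
For $\beta\le\alpha$ let
\[
J_0=\mathrm{id},\qquad J_{\beta+1}=e_{\nu(\beta)}\circ J_\beta,
\]
and for limit $\lambda$ let $J_\lambda(x)(k)$ be the eventual value of $J_\beta(x)(k)$ as $\beta\to\lambda$.

\begin{lemma}\label{lem:J}
For all $\gamma\le\alpha$, $J_\gamma$ is well defined, and if $\beta\le\gamma$ and $\nu(\delta)>k$ for all $\delta\in[\beta,\gamma)$, then $J_\gamma(x){\restriction}(k+1)=J_\beta(x){\restriction}(k+1)$ for all $x$.
\end{lemma}

\begin{proof}
Induction on $\gamma$. For the second statement only $\beta<\gamma$ needs proof. At a successor $\gamma=\gamma'+1$, the coordinates $0,\dots,k$ are not changed by $e_{\nu(\gamma')}$, because $\nu(\gamma')>k$, and the induction hypothesis applies to $\beta\le\gamma'$. Let $\gamma$ be a limit. Given $k$, choose $\delta_0<\gamma$ with $\nu>k$ on $[\delta_0,\gamma)$. By the induction hypothesis, $J_\delta(x){\restriction}(k+1)$ is the same for all $\delta\in[\delta_0,\gamma)$. So the eventual values exist and $J_\gamma(x){\restriction}(k+1)=J_{\delta_0}(x){\restriction}(k+1)$. If $\nu>k$ on $[\beta,\gamma)$, we can take $\delta_0=\beta$.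
\end{proof}

\paragraph{The iterated right inverse.}
Let $g_\beta$ $(\beta<\alpha)$ be Lipschitz functions with $e_{\nu(\beta)}\circ g_\beta=\mathrm{id}$. Comparing coordinates below $\nu(\beta)$ gives $g_\beta(y){\restriction}\nu(\beta)=y{\restriction}\nu(\beta)$. New jumps are applied outermost in $J_{\beta+1}=e_{\nu(\beta)}\circ J_\beta$, so new inverses must be applied innermost. For $\beta\le\gamma\le\alpha$ define $G_{\beta,\gamma}$ by
\[
G_{\beta,\beta}=\mathrm{id},\qquad G_{\beta,\gamma+1}=G_{\beta,\gamma}\circ g_\gamma,
\]
and for limit $\gamma>\beta$ let $G_{\beta,\gamma}(y)(k)$ be the eventual value of $G_{\beta,\delta}(y)(k)$ as $\delta\to\gamma$. Note that $G_{\beta,\gamma}$ depends only on $g_\delta$ for $\delta\in[\beta,\gamma)$.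

\begin{lemma}\label{lem:G}
For $\beta\le\gamma\le\alpha$ the function $G_{\beta,\gamma}$ is well defined, and
\begin{enumerate}
\item[\textup{(a)}] $G_{\beta,\gamma}$ is Lipschitz;
\item[\textup{(b)}] if $\nu(\delta)>k$ for all $\delta\in[\beta,\gamma)$, then $G_{\beta,\gamma}(y){\restriction}(k+1)=y{\restriction}(k+1)$;
\item[\textup{(c)}] $G_{\beta,\gamma}=G_{\beta,\delta}\circ G_{\delta,\gamma}$ for $\beta\le\delta\le\gamma$;
\item[\textup{(d)}] $J_\gamma\circ G_{0,\gamma}=\mathrm{id}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $\gamma$, for all $\beta\le\gamma$ simultaneously. The cases $\gamma=0$ and $\beta=\gamma$ of (a)--(c), and $\delta=\gamma$ in (c), are trivial, as is (d) for $\gamma=0$.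

\emph{Successor $\gamma+1$, $\beta\le\gamma$.} (a) $G_{\beta,\gamma}\circ g_\gamma$ is a composition of Lipschitz functions. (b) $G_{\beta,\gamma}(g_\gamma(y))$ agrees with $g_\gamma(y)$ on the first $k+1$ coordinates, and $g_\gamma(y)$ agrees with $y$ there because $k+1\le\nu(\gamma)$. (c) For $\delta\le\gamma$, $G_{\beta,\gamma}\circ g_\gamma=G_{\beta,\delta}\circ G_{\delta,\gamma}\circ g_\gamma=G_{\beta,\delta}\circ G_{\delta,\gamma+1}$. (d) $J_{\gamma+1}\circ G_{0,\gamma+1}=e_{\nu(\gamma)}\circ J_\gamma\circ G_{0,\gamma}\circ g_\gamma=e_{\nu(\gamma)}\circ g_\gamma=\mathrm{id}$.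

\emph{Limit $\gamma>\beta$.} Given $k$, pick $\delta_0\in[\beta,\gamma)$ with $\nu>k$ on $[\delta_0,\gamma)$. For $\delta_0\le\delta\le\delta'<\gamma$ we have $G_{\beta,\delta'}(y)=G_{\beta,\delta}(G_{\delta,\delta'}(y))$ by (c), and $G_{\delta,\delta'}(y){\restriction}(k+1)=y{\restriction}(k+1)$ by (b). As $G_{\beta,\delta}$ is Lipschitz, $G_{\beta,\delta'}(y){\restriction}(k+1)=G_{\beta,\delta}(y){\restriction}(k+1)$. So the limit exists and
\begin{equation}\label{eq:Glimit}
G_{\beta,\gamma}(y){\restriction}(k+1)=G_{\beta,\delta}(y){\restriction}(k+1)\qquad\text{for }\delta\in[\delta_0,\gamma).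
\end{equation}
Here $\delta_0$ does not depend on $y$; so (a) follows from \eqref{eq:Glimit} and (a) for $\delta$. If $\nu>k$ on $[\beta,\gamma)$, then (b) follows by taking $\delta=\delta_0=\beta$.

(c) Let $\beta\le\delta<\gamma$, let $k$ be given, and choose $\delta_0\ge\delta$ as above. By \eqref{eq:Glimit} for the pair $\delta,\gamma$, the sequences $G_{\delta,\gamma}(y)$ and $G_{\delta,\delta_0}(y)$ agree on the first $k+1$ coordinates. As $G_{\beta,\delta}$ is Lipschitz, $G_{\beta,\delta}(G_{\delta,\gamma}(y))$ agrees there with $G_{\beta,\delta}(G_{\delta,\delta_0}(y))=G_{\beta,\delta_0}(y)$, and, by \eqref{eq:Glimit} for $\beta,\gamma$, with $G_{\beta,\gamma}(y)$.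

(d) Given $k$, pick $\delta<\gamma$ with $\nu>k$ on $[\delta,\gamma)$. By Lemma~\ref{lem:J} and (c), then (d) for $\delta$, then (b),
\[
J_\gamma(G_{0,\gamma}(y))(k)=J_\delta\bigl(G_{0,\delta}(G_{\delta,\gamma}(y))\bigr)(k)=G_{\delta,\gamma}(y)(k)=y(k).\qedhere
\]
\end{proof}

\section{Proof of the Taming Theorem}

Let $2\le\eta<\omega_1$. Write $\eta=1+\eta'$; then $\eta'\ge1$ (and $\eta'=\eta$ if $\eta$ is infinite). Let $\alpha=\eta'\cdot\omega$. This is a countable limit ordinal, and
\[
\eta'+\alpha=\eta'\cdot(1+\omega)=\eta'\cdot\omega=\alpha ;
\]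
in particular $\eta'+\beta<\alpha$ for $\beta<\alpha$. Fix an injection $\nu:\alpha\to\omega$, define $J_\beta$ as in Section~\ref{sec:iterate}, and let
\[
J=J_\alpha .
\]
So $J$ depends on $\eta$ and $\nu$ only. (For $\eta=2$ and $\nu(m)=m$ this is the $J$ of Section~\ref{sec:small}.)

Let $f$ be $\boldsymbol\Sigma^0_\eta$-measurable. By Lemma~\ref{lem:codes}(b), applied to the sets $f^{-1}([s])$ for $s\in\omega^{<\omega}$, there are $(E_i)$, $(\theta_i)$ and $a$ as in that lemma with every $f^{-1}([s])$ among the $E_i$. This is the only use of $\mathsf{AC}_\omega(\mathbb R)$ in the proof.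

We choose $g_\beta$ by recursion on $\beta<\alpha$. Two tasks run in parallel. The first is to lower the ranks of the $E_i$ one level at a time; after $\eta'$ steps $f$ has become continuous. The second starts at step $\eta'$ and removes the discontinuities of the jumps accumulating on the left, with a delay of $\eta'$. Once $(g_\delta)_{\delta<\beta}$ is given, the functions $G_{\gamma,\delta}$ for $\gamma\le\delta\le\beta$ are defined and satisfy Lemma~\ref{lem:G}, because the induction proving that lemma uses only these $g_\delta$ up to stage $\beta$. For $\eta'\le\beta\le\alpha$ let $\beta^*$ be the unique ordinal with $\beta=\eta'+\beta^*$, and put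
\[
F_{\beta^*}=J_{\beta^*}\circ f\circ G_{0,\eta'+\beta^*} .
\]
We show along the recursion that for all $\beta\le\alpha$:
\begin{itemize}
\item[(I$_\beta$)] if $\theta_i\le1+\beta$, then $G_{0,\beta}^{-1}(E_i)$ is open;
\item[(F$_{\beta^*}$)] if $\beta=\eta'+\beta^*$, then $F_{\beta^*}$ is continuous.
\end{itemize}
Given these for some $\beta<\alpha$, let $g_\beta$ be the function of Corollary~\ref{cor:onejump} for $n=\nu(\beta)$ and the following data: the closed sets $C_i=\neg G_{0,\beta}^{-1}(E_i)$ if $\theta_i\le1+\beta$, and $C_i=\emptyset$ otherwise; and $F=F_{\beta^*}$, $m=\nu(\beta^*)$ if $\beta=\eta'+\beta^*$, and $F=\mathrm{id}$, $m=0$ if $\beta<\eta'$. Note that $\beta^*\le\beta<\alpha$, so that $\nu(\beta^*)$ is defined. As Corollary~\ref{cor:onejump} is canonical, no choice is used. The choice of $g_\beta$ guarantees: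
\begin{enumerate}
\item[(1)] if $\theta_i\le1+\beta$, then $G_{0,\beta+1}^{-1}(E_i)=g_\beta^{-1}(G_{0,\beta}^{-1}(E_i))$ is clopen;
\item[(2)] if $\beta=\eta'+\beta^*$, then $e_{\nu(\beta^*)}\circ F_{\beta^*}\circ g_\beta$ is continuous.
\end{enumerate}

\emph{Proof of} (I$_\beta$).
If $\beta=0$, then $\theta_i=1$ and $E_i$ is open.

For the step to $\beta+1$: if $\theta_i\le1+\beta$, use (1). If $\theta_i=1+\beta+1$, then $\theta_{a(i,k)}\le1+\beta$ for all $k$, so by (1) $G_{0,\beta+1}^{-1}(E_i)$ is the union over $k$ of the complements of the clopen sets $G_{0,\beta+1}^{-1}(E_{a(i,k)})$.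

Let $\beta=\lambda$ be a limit, so that $1+\lambda=\lambda$. If $\theta_i<\lambda$, then $\theta_i\le1+\delta$ for some $\delta<\lambda$, the set $G_{0,\delta}^{-1}(E_i)$ is open, and $G_{0,\lambda}^{-1}(E_i)$ is its preimage under the continuous function $G_{\delta,\lambda}$, because $G_{0,\lambda}=G_{0,\delta}\circ G_{\delta,\lambda}$. If $\theta_i=\lambda$, then for each $k$ there is $\delta<\lambda$ with $\theta_{a(i,k)}\le1+\delta$. By (1) $G_{0,\delta+1}^{-1}(E_{a(i,k)})$ is clopen, hence so is its preimage $G_{0,\lambda}^{-1}(E_{a(i,k)})$ under $G_{\delta+1,\lambda}$; and $G_{0,\lambda}^{-1}(E_i)$ is the union of the complements of these sets.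

\emph{Proof of} (F$_{\beta^*}$).
If $\beta^*=0$, then $F_0=f\circ G_{0,\eta'}$. All $\theta_i$ are at most $\eta=1+\eta'$, so by (I$_{\eta'}$) every $G_{0,\eta'}^{-1}(f^{-1}([s]))$ is open, and $F_0$ is continuous.

At a successor,
\[
F_{\beta^*+1}=e_{\nu(\beta^*)}\circ J_{\beta^*}\circ f\circ G_{0,\eta'+\beta^*}\circ g_{\eta'+\beta^*}=e_{\nu(\beta^*)}\circ F_{\beta^*}\circ g_{\eta'+\beta^*}
\]
is continuous by (2).

Let $\beta^*=\lambda$ be a limit. Given $k$, pick $\delta<\lambda$ with $\nu>k$ on $[\delta,\lambda)$. By Lemma~\ref{lem:J} and Lemma~\ref{lem:G}(c),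
\[
F_\lambda(y)(k)=J_\delta\bigl(f(G_{0,\eta'+\lambda}(y))\bigr)(k)=F_\delta\bigl(G_{\eta'+\delta,\,\eta'+\lambda}(y)\bigr)(k),
\]
which is continuous in $y$ by (F$_\delta$) and Lemma~\ref{lem:G}(a). As $k$ was arbitrary, $F_\lambda$ is continuous.

\emph{Conclusion.} Let $g=G_{0,\alpha}$. It is Lipschitz by Lemma~\ref{lem:G}(a), and $J\circ g=\mathrm{id}$ by Lemma~\ref{lem:G}(d). Since $\eta'+\alpha=\alpha$, both sides of $f$ now carry $\alpha$ jumps: $J\circ f\circ g=J_\alpha\circ f\circ G_{0,\eta'+\alpha}=F_\alpha$, and this is continuous by (F$_\alpha$). This proves Theorem~\ref{thm:taming}. \qed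

\section{From taming to determinacy}

\begin{proof}[Proof of Theorem~\ref{thm:slo}]
(a) Since $\boldsymbol\Sigma^0_1\subseteq\boldsymbol\Sigma^0_2$ we may assume $\eta\ge2$. Let $J$ be as in Theorem~\ref{thm:taming} for $\eta$. By the computation \eqref{eq:transfer}, with $g$ taken from Theorem~\ref{thm:taming},
\begin{equation}\label{eq:down}
J^{-1}(A)\le_{\mathcal F}J^{-1}(B)\ \text{ implies }\ A\le_{\mathsf W}B
\end{equation}
for all $A,B\subseteq\mathcal N$. Now apply $\mathsf{SLO}^{\mathcal F}$ to $J^{-1}(A)$ and $J^{-1}(B)$. Either $J^{-1}(A)\le_{\mathcal F}J^{-1}(B)$, and $A\le_{\mathsf W}B$; or $J^{-1}(\neg B)=\neg J^{-1}(B)\le_{\mathcal F}J^{-1}(A)$, and $\neg B\le_{\mathsf W}A$ by \eqref{eq:down} for the pair $\neg B,A$.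

(b) Let $\mathcal F$ be the class of all $\boldsymbol\Sigma^0_\xi$-measurable functions. By (a) it is enough to derive $\mathsf{SLO}^{\mathcal F}$ from $\mathsf{AD}^{\mathsf W}_\xi$. Let $A,B\subseteq\mathcal N$.

Suppose that II has a winning strategy in $G^{\mathsf W}_\xi(A,B)$. It is legal against every $x$, so $f_m(x)=\hat y_m$ defines functions $f_m:\mathcal N\to\mathcal N$, and they are continuous because each digit of $\hat y_m$ is determined after finitely many moves. Let
\[
Q_n=f_{2n}^{-1}(P_n)\cap\bigcap_{k<n}f_{2k}^{-1}(\neg P_k).
\]
By legality the $Q_n$ partition $\mathcal N$. Since $P_k\in\boldsymbol\Pi^0_{\mu_k}$ and $\mu_k<\xi$, each $Q_n$ is in $\boldsymbol\Delta^0_\xi$. Let $f=f_{2n+1}$ on $Q_n$. For open $U$,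
\[
f^{-1}(U)=\bigcup_n\bigl(Q_n\cap f_{2n+1}^{-1}(U)\bigr),
\]
a countable union of $\boldsymbol\Sigma^0_\xi$ sets, hence in $\boldsymbol\Sigma^0_\xi$ by Lemma~\ref{lem:codes}(a). So $f\in\mathcal F$. Since II wins, $x\in A\iff f(x)\in B$, and $A\le_{\mathcal F}B$.

Suppose that I has a winning strategy in $G^{\mathsf W}_\xi(A,B)$. The set $P_0$ is nonempty, because $\mathcal N\in\boldsymbol\Pi^0_{\mu_0}$ is a continuous preimage of it. Fix $p\in P_0$. For $z\in\mathcal N$ let II play, without passes, $y_0=p$, $y_1=z$ and $y_m=0^\infty$ for $m\ge2$. This is legal, and the least $n$ with $\hat y_{2n}\in P_n$ is $0$; so II would win iff $(x\in A\iff z\in B)$. Let $\varphi(z)$ be the play $x$ of I against it. As $\varphi(z)(i)$ depends on finitely many moves of II, $\varphi$ is continuous, so $\varphi\in\mathcal F$. Since I wins, $z\notin B\iff\varphi(z)\in A$, that is, $\neg B\le_{\mathcal F}A$.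
\end{proof}

Of the choices of $\langle\mu_n\rangle$ and $\langle P_n\rangle$ this proof uses only that $1\le\mu_n<\xi$, $P_n\in\boldsymbol\Pi^0_{\mu_n}$ and $P_0\ne\emptyset$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume $\mathsf{BP}+\mathsf{DC}_{\mathbb R}$; then $\mathsf{AC}_\omega(\mathbb R)$ holds. If $\mathsf{AD}^{\mathsf W}_\xi$ holds for some countable $\xi>1$, then $\mathsf{SLO}^{\mathsf W}$ holds by Theorem~\ref{thm:slo}(b), and $\mathsf{AD}^{\mathsf W}$ follows by Theorem~\ref{thm:andretta}.

For the equivalences, (i) implies $\mathsf{AD}^{\mathsf W}_\xi$ for all countable $\xi>1$ by the Corollary \cite{MR}, and we have just seen that $\mathsf{AD}^{\mathsf W}_\xi$ for one $\xi$ implies (ii). Theorem~\ref{thm:andretta} gives (i) from (ii). If $\mathcal F$ contains the continuous functions, then $\mathsf{SLO}^{\mathsf W}$ trivially implies $\mathsf{SLO}^{\mathcal F}$; and if $\mathcal F$ consists of $\boldsymbol\Sigma^0_\eta$-measurable functions for a fixed $\eta<\omega_1$, then $\mathsf{SLO}^{\mathcal F}$ implies $\mathsf{SLO}^{\mathsf W}$ by Theorem~\ref{thm:slo}(a). (Directly, (i)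 implies (ii) by the description of winning strategies in $G_{\mathsf W}(A,B)$ in Section~\ref{sec:games}.)
\end{proof}

\section{The limits of the method}

A function is called Borel if preimages of open sets are Borel. The function $J$ constructed for Theorem~\ref{thm:taming} is Borel: every $e_n$ is Borel, and by Lemma~\ref{lem:J} each coordinate of $J_\lambda$, for limit $\lambda$, is a coordinate of some $J_\beta$ with $\beta<\lambda$. For Borel $J$ the bound $\eta<\omega_1$ in that theorem cannot be dropped: no Borel function tames all Borel functions, even if $g$ is only required to be continuous.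

\begin{proposition}[$\mathsf{ZF}+\mathsf{AC}_\omega(\mathbb R)$]\label{prop:limit}
Let $J:\mathcal N\to\mathcal N$ be Borel. It is not the case that for every Borel $f$ there is a continuous $g$ with $J\circ g=\mathrm{id}$ and $J\circ f\circ g$ continuous.
\end{proposition}

\begin{proof}
Suppose the contrary. The assumption, applied to the identity function, gives a continuous $G$ with $J\circ G=\mathrm{id}$. Let $h(0^\infty)=0^\infty$ and $h(x)=1^\infty$ for $x\ne0^\infty$; this function is discontinuous. Put $f=G\circ h\circ J$. Then $f^{-1}(U)$, for open $U$, is one of $\emptyset$, $\mathcal N$, $J^{-1}(\{0^\infty\})$ and $\neg J^{-1}(\{0^\infty\})$. As $\{0^\infty\}$ is closed and $J$ is Borel, these sets are Borel. So the assumption applies to $f$. But if $J\circ g=\mathrm{id}$, then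
\[
J\circ f\circ g=J\circ G\circ h\circ J\circ g=h
\]
is not continuous, a contradiction.
\end{proof}

Hence the method does not decide whether semi-linear ordering for all Borel reductions implies $\mathsf{SLO}^{\mathsf W}$, and we claim nothing about that case.

\begin{thebibliography}{9}
\bibitem{An} A. Andretta, \emph{More on Wadge determinacy}, Ann. Pure Appl. Logic \textbf{144} (2006), 2--32.

\bibitem{MR} L. Motto Ros, \emph{Game representations of classes of piecewise definable functions}, arXiv:1111.7197 (2011).
\end{thebibliography}

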